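\title{Cusp singularities are $F$-liftable}

\begin{abstract}
We prove that the completed local ring of a cusp singularity of a normal surface over an algebraically closed field $k$ of characteristic $p>0$ lifts to $W_2(k)$ together with its Frobenius endomorphism. This confirms, in every characteristic, a conjecture posed in a paper of Kawakami and Takamatsu. The completed local ring is identified with the ring of invariants of an infinite cyclic group acting on power series with exponents in a submonoid of $\mathbb{Z}^2$. This ring is defined over $\mathbb{Z}$, and multiplying exponents by $p$ lifts Frobenius. The same method shows that a cusp is determined up to formal isomorphism by its cycle of intersection numbers, and that quotients of cusps by finite groups of order prime to $p$ are $F$-liftable.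
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $p>0$. We write $W(k)$ for its ring of Witt vectors, a complete discrete valuation ring with uniformizer $p$ and residue field $k$, and $W_2(k)=W(k)/p^2$ for the ring of Witt vectors of length two. Both rings carry a ring endomorphism $\sigma$ that reduces to $a\mapsto a^p$ modulo $p$, and a multiplicative map $a\mapsto[a]$ from $k$, the Teichm\"uller map, such that $[a]$ reduces to $a$ and $\sigma([a])=[a]^p$.

\subsection*{Lifting Frobenius}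
Let $R$ be a Noetherian local $k$-algebra. We call $\operatorname{Spec}R$ \emph{$F$-liftable} if there are a flat $W_2(k)$-algebra $\widetilde R$, an isomorphism $\widetilde R\otimes_{W_2(k)}k\cong R$, and a ring endomorphism $\widetilde F$ of $\widetilde R$ whose reduction modulo $p$ is the Frobenius $r\mapsto r^p$ of $R$. A normal surface singularity $(P\in X)$, that is, a closed point $P$ of a normal surface $X$ over $k$, is \emph{$F$-liftable} if $\operatorname{Spec}\widehat{\mathcal O}_{X,P}$ is. The notion depends only on the formal isomorphism class of the singularity; in particular it does not change under passage to an \'etale neighborhood and does not depend on an algebraic model.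

The map $r\mapsto r^p$ is additive only because $p=0$, and the definition asks whether it can be corrected to a ring homomorphism modulo $p^2$. For $A=k[[x_1,\dots,x_e]]$ it can: on $\widetilde A=W_2(k)[[x_1,\dots,x_e]]$ let $\widetilde F_0$ act by $\sigma$ on coefficients and by $x_i\mapsto x_i^p$. For a hypersurface $A/(f)$ one may try $\widetilde A/(\tilde f)$ with $\tilde f$ a lift of $f\neq0$. Identify $p\widetilde A$ with $A$ and write $\widetilde F_0(\tilde f)=\tilde f^{\,p}+p\Delta$. By Taylor's formula the modified endomorphism $x_i\mapsto x_i^p+pg_i$ sends $\tilde f$ to $\tilde f^{\,p}+p\bigl(\Delta+\sum_i(\partial f/\partial x_i)^pg_i\bigr)$, so it descends to $\widetilde A/(\tilde f)$ exactly when $\Delta+\sum_i(\partial f/\partial x_i)^pg_i\in(f)$. If some $\partial f/\partial x_i$ is a unit, this can be solved. At a singular point it is an ideal membership problem that changes with $p$. There is one situation in which the problem disappears: if a ring has a basis of monomials $\chi^m$ with $\chi^m\chi^{m'}=\chi^{m+m'}$, then the same basis defines a lift, and $\chi^m\mapsto\chi^{pm}$ lifts Frobenius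 for all $p$ at once.

\subsection*{Cusps}
A \emph{cusp singularity} \cite[3.39.2]{Kollar} is a normal surface singularity $(P\in X)$ for which the exceptional divisor $E$ of the minimal resolution $Y\to X$ is either a rational curve with one node or a cycle of smooth rational curves. It is known (Mehta--Srinivas) that every cusp is $F$-pure, that is, the Frobenius of its local ring stays injective after tensoring with any module. The following conjecture is posed in \cite{KT}: \emph{every cusp singularity is $F$-liftable.}

There is a reason to expect this and a reason to hesitate. At each node the pair $(Y,E)$ looks formally like the two axes in the plane, and each component of $E$ is a projective line with two marked points, so every piece of the picture has monomial coordinates. But the pieces close up to a cycle, and $H^1(E,\mathcal O_E)\neq0$, so local constructions on $E$ need not glue. We show that the monomial structure survives once the cycle is unrolled to an infinite chain.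

\begin{theorem}\label{thm:lift}
Every cusp singularity over $k$ is $F$-liftable.
\end{theorem}

\subsection*{The ring of invariant series}
Theorem~\ref{thm:lift} follows from a description of the completed local ring. Fix a cusp $(P\in X)$. After shrinking $X$ we assume that it is affine and regular outside $P$. Let $\rho\colon Y\to X$ be the minimal resolution, a smooth surface over $k$, and let $E=\rho^{-1}(P)_{\mathrm{red}}$. The word ``cycle'' has its usual meaning: the singularities of $E$ are ordinary double points, and $E=\bigcup_{i\in\mathbb Z/n}E_i$ with nodes $q_i\in E_i\cap E_{i+1}$. For $n\ge3$ the dual graph is a cycle, for $n=2$ two smooth rational curves meet transversally at two distinct points $q_0,q_1$, and for $n=1$ the curve $E=E_0$ is rational with one node $q_0$. Put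
\[
d_i=-E\cdot E_i,\qquad b_i=d_i+2\qquad(i\in\mathbb Z/n).
\]
If $n\ge2$, then $E_i$ meets the other components in two points, so $E\cdot E_i=E_i^2+2$ and $b_i=-E_i^2$. If $n=1$, then $b_0=2-E^2$.

View $(b_i)$ as an $n$-periodic sequence indexed by $\mathbb Z$, and define
\[
M=\{(m_i)_{i\in\mathbb Z}:\ m_i\in\mathbb Z,\ \ m_{i-1}+m_{i+1}=b_im_i\ \text{ for all } i\},
\qquad
S=\{m\in M:\ m_i\ge0\ \text{ for all } i\}.
\]
Then $M$ is a group under addition and $S$ is a submonoid. Because $(b_i)$ is $n$-periodic, the shift $(\gamma m)_i=m_{i-n}$ is an automorphism $\gamma$ of $M$, and $\gamma S=S$. The number $m_i$ will be the order of vanishing of a monomial along the $i$-th curve of the unrolled chain, and the recurrence says that the divisor of the monomial has intersection number zero with every curve of the chain.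

For a commutative ring $\Lambda$, let $\Lambda[[S]]$ be the set of all formal sums $\sum_{m\in S}a_m\chi^m$ with $a_m\in\Lambda$, multiplied by the rule $\chi^m\chi^{m'}=\chi^{m+m'}$. Lemma~\ref{lem:comb} shows that each element of $S$ is a sum of two elements of $S$ in only finitely many ways, so this is a commutative ring. The shift acts by $\sum a_m\chi^m\mapsto\sum a_m\chi^{\gamma m}$, and we put
\[
R_\Lambda=\Lambda[[S]]^{\gamma},
\]
the ring of series whose coefficients are constant on $\gamma$-orbits.

\begin{theorem}\label{thm:ring}
There is an isomorphism of $k$-algebras $\widehat{\mathcal O}_{X,P}\cong R_k$.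
\end{theorem}

The method gives more than the conjecture asks for.

\begin{theorem}\label{thm:more}
Let $(P\in X)$ be a cusp singularity over $k$ and $R=\widehat{\mathcal O}_{X,P}$.
\begin{enumerate}
\item[(1)] The cusp is determined up to formal isomorphism by the cyclic sequence $(b_0,\dots,b_{n-1})$ up to rotation and reversal, and conversely.
\item[(2)] The ring $R_{W(k)}$ is a $p$-torsion-free, $p$-adically complete lift of $R$ over $W(k)$ with a lift of Frobenius. The ring $R_{\mathbb Z}$ is $\mathbb Z$-torsion-free, $R_{\mathbb Z}/\ell=R_{\mathbb F_\ell}$ for every prime $\ell$, and $R_{\mathbb Z}$ carries commuting ring endomorphisms $\psi_\ell$, one for each prime $\ell$, with $\psi_\ell(f)\equiv f^\ell\bmod \ell$.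
\item[(3)] If a finite group $H$ with $p\nmid|H|$ acts on $R$ by $k$-algebra automorphisms, then $\operatorname{Spec}R^H$ is $F$-liftable.
\end{enumerate}
\end{theorem}

Section~\ref{sec:series} studies $R_\Lambda$ and deduces Theorems~\ref{thm:lift} and~\ref{thm:more}(2) from Theorem~\ref{thm:ring}. Section~\ref{sec:model} explains the proof of Theorem~\ref{thm:ring} on the nodal curve, and Sections~\ref{sec:cover}--\ref{sec:expand} carry it out. Section~\ref{sec:quot} proves parts (1) and (3) of Theorem~\ref{thm:more}.

\section{Invariant series and their Frobenius lifts}\label{sec:series}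

\begin{lemma}\label{lem:comb}
\begin{enumerate}
\item[(a)] $d_i\ge0$ for all $i$, and $d_i>0$ for some $i$.
\item[(b)] For each $i$ the map $M\to\mathbb Z^2$, $m\mapsto(m_i,m_{i+1})$, is an isomorphism.
\item[(c)] For each $i$ and each integer $c$, the set $\{m\in S: m_i\le c\}$ is finite.
\item[(d)] The endomorphism $1-\gamma^{-1}$ of $M$ is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The intersection form on the exceptional curves of a resolution is negative definite, so $\sum_id_i=-E^2>0$. This settles $n=1$. For $n\ge2$ the curve $E_i\cong\mathbb P^1$ has $E_i^2<0$, and $E_i^2\ne-1$ because the resolution is minimal. So $b_i\ge2$ and $d_i\ge0$.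

(b) The recurrence determines $m_{j+1}$ from $m_{j-1},m_j$ and $m_{j-1}$ from $m_j,m_{j+1}$, and it imposes no condition on two consecutive terms.

(c) If $m\in S$ and $m_i\le c$, then $0\le m_{i+1}=b_im_i-m_{i-1}\le b_ic$. Apply (b).

(d) Suppose that $m\neq0$ and $\gamma^{-1}m=m$, so that $m$ is $n$-periodic. Choose $i$ with $|m_i|$ maximal; replacing $m$ by $-m$, we may take $m_i>0$. Then $2m_i\ge m_{i-1}+m_{i+1}=b_im_i\ge2m_i$, which forces $b_i=2$ and $m_{i\pm1}=m_i$. Repeating the argument at $i\pm1$, $i\pm2,\dots$ gives $b_j=2$ for all $j$, contrary to (a).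
\end{proof}

If $m=m'+m''$ with $m',m''\in S$, then $m'_0\le m_0$, so by (c) there are finitely many such decompositions; the same bound applies to three summands and gives associativity. For an integer $c$, the series with $a_m=0$ whenever $m_0\le c$ form an ideal $\mathfrak a_c$ of $\Lambda[[S]]$. Every series is a finite sum modulo $\mathfrak a_c$, again by (c), and $\bigcap_c\mathfrak a_c=0$.

\begin{example}\label{ex:b3}
Let $n=1$ and $E^2=-1$, so $d_0=1$, $b_0=3$, and $\gamma$ is the shift by one step. The solutions of $m_{i-1}+m_{i+1}=3m_i$ are $m_i=\alpha\lambda^i+\beta\lambda^{-i}$ with $\lambda=(3+\sqrt5)/2$, and letting $i\to\pm\infty$ shows that $m\in S$ if and only if $\alpha,\beta\ge0$. Since $(\lambda-\lambda^{-1})\alpha=m_1-\lambda^{-1}m_0$ and $(\lambda-\lambda^{-1})\beta=\lambda m_0-m_1$, and $\lambda$ is irrational, $S\setminus\{0\}$ consists of the lattice points $(m_0,m_1)$ in the open cone $\lambda^{-1}m_0<m_1<\lambda m_0$. The monoid $S$ is not finitely generated: the slopes $m_1/m_0$ have supremum $\lambda$, because $m_{i+1}/m_i\to\lambda$ along an orbit, and the supremum is not attained.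

Modulo $\gamma$ the picture is finite in each degree. A nonzero $m\in S$ is a convex sequence of positive integers; let $r$ be its minimum and shift it so that $m_0=r$. Then $(m_{-1},m_1)$ is one of the $r+1$ pairs with sum $3r$ and both entries at least $r$, and by convexity each such pair occurs. The minimum is attained twice only for the pairs $(r,2r)$ and $(2r,r)$, which lie in one orbit. So there are exactly $r$ orbits with minimum $r$. For $r=1$ the orbit is that of $(\dots,5,2,1,1,2,5,\dots)$; for $r=2$ we get twice this sequence and $(\dots,7,3,2,3,7,\dots)$. The count agrees with the geometry. The leading term of a function that vanishes to order $r\ge1$ along $E$ is a section of $\mathcal O_Y(-rE)|_E$, a line bundle of degree $r$ on the nodal curve, and its sections are the sections of $\mathcal O_{\mathbb P^1}(r)$ that satisfy one nontrivial gluing condition, a space of dimension $r$.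
\end{example}

\begin{proposition}\label{prop:frob}
Let $\Lambda$ be a commutative ring, $\ell$ a prime number, and $\tau$ a ring endomorphism of $\Lambda$ with $\tau(a)\equiv a^\ell\bmod\ell\Lambda$. Define $\Phi\bigl(\sum a_m\chi^m\bigr)=\sum\tau(a_m)\chi^{\ell m}$.
\begin{enumerate}
\item[(a)] $\Phi$ is a ring endomorphism of $\Lambda[[S]]$, and it induces $f\mapsto f^\ell$ on $\Lambda[[S]]/\ell=(\Lambda/\ell)[[S]]$.
\item[(b)] $R_\Lambda\cong\prod_{S/\gamma}\Lambda$ as $\Lambda$-modules, and $R_\Lambda/\ell R_\Lambda=R_{\Lambda/\ell}$ as rings.
\item[(c)] $\Phi$ preserves $R_\Lambda$, and $\Phi(f)\equiv f^\ell\bmod\ell R_\Lambda$ for $f\in R_\Lambda$.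
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The map $\Phi$ is additive and $\Phi(1)=1$. Let $f=\sum a_m\chi^m$ and $f'=\sum a'_m\chi^m$. The coefficient of $\chi^\mu$ in $\Phi(f)\Phi(f')$ is the sum of $\tau(a_ma'_{m'})$ over the pairs $m,m'\in S$ with $\ell m+\ell m'=\mu$. It is zero unless $\mu=\ell\nu$ with $\nu\in S$, and then, $M$ being torsion-free, the pairs are those with $m+m'=\nu$. This is the coefficient of $\chi^\mu$ in $\Phi(ff')$. Modulo $\ell$, the map $\Phi$ becomes $\bar\Phi\colon\sum a_m\chi^m\mapsto\sum a_m^\ell\chi^{\ell m}$, which agrees with the $\ell$-th power on finite sums. For general $f$ and any $c$, write $f=f_c+g$ with $f_c$ finite and $g\in\mathfrak a_c$. Both $\bar\Phi(g)$ and $g^\ell$ lie in $\mathfrak a_c$, so $\bar\Phi(f)-f^\ell=\bar\Phi(g)-g^\ell\in\mathfrak a_c$. As $c$ is arbitrary, $\bar\Phi(f)=f^\ell$.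

(b) An invariant series is a function $S/\gamma\to\Lambda$. The ring map $R_\Lambda\to R_{\Lambda/\ell}$ is the map $\prod_{S/\gamma}\Lambda\to\prod_{S/\gamma}\Lambda/\ell$, which is onto with kernel $\prod_{S/\gamma}\ell\Lambda=\ell R_\Lambda$.

(c) Since $\gamma(\ell m)=\ell\gamma m$, the map $\Phi$ commutes with $\gamma$. By (a), $\Phi(f)-f^\ell$ maps to zero in $R_{\Lambda/\ell}$, so it lies in $\ell R_\Lambda$ by (b).
\end{proof}

We need one flatness criterion. A module $N$ over a ring is flat if and only if $\mathfrak b\otimes N\to N$ is injective for every ideal $\mathfrak b$. The only nonzero proper ideal of $W_2(k)$ is $(p)\cong k$, and $(p)\otimes N\to N$ is the map $N/pN\to N$ induced by multiplication by $p$. So a $W_2(k)$-module $N$ is flat if and only if $\ker(p|N)=pN$. This holds for $W_2(k)$ and passes to products: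
\begin{equation}\label{eq:flat}
\text{every product of copies of } W_2(k) \text{ is a flat } W_2(k)\text{-module.}
\end{equation}

\begin{proof}[Proof of Theorems~\ref{thm:lift} and~\ref{thm:more}(2), assuming Theorem~\ref{thm:ring}]
Apply Proposition~\ref{prop:frob} with $\Lambda=W_2(k)$, $\ell=p$, $\tau=\sigma$. The ring $\widetilde R=R_{W_2(k)}$ is flat over $W_2(k)$ by part (b) and \eqref{eq:flat}, its reduction is $R_k\cong\widehat{\mathcal O}_{X,P}$, and $\widetilde F=\Phi$ lifts Frobenius by part (c). This proves Theorem~\ref{thm:lift}.

With $\Lambda=W(k)$, the module $R_{W(k)}\cong\prod_{S/\gamma}W(k)$ is $p$-torsion-free, and it is $p$-adically complete because $R_{W(k)}/p^s=\prod_{S/\gamma}W(k)/p^s$ and inverse limits commute with products. Its reduction is $R_k$, and $\Phi$ lifts Frobenius. With $\Lambda=\mathbb Z$ and $\tau=\mathrm{id}$, which is allowed for every $\ell$ by Fermat's little theorem, $R_{\mathbb Z}\cong\prod_{S/\gamma}\mathbb Z$ is torsion-free, $R_{\mathbb Z}/\ell=R_{\mathbb F_\ell}$, and $\psi_\ell(\sum a_m\chi^m)=\sum a_m\chi^{\ell m}$ has the required congruence. Both $\psi_\ell\psi_{\ell'}$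 and $\psi_{\ell'}\psi_\ell$ send $\sum a_m\chi^m$ to $\sum a_m\chi^{\ell\ell'm}$.
\end{proof}

\section{The monomial model and the nodal curve}\label{sec:model}

This section is a guide to the proof of Theorem~\ref{thm:ring}; later sections do not depend on it.

Take one affine plane with coordinates $x_i,y_i$ for each $i\in\mathbb Z$, and glue the open set $x_i\neq0$ of the $i$-th plane to the open set $y_{i+1}\ne0$ of the next one by
\begin{equation}\label{eq:glue}
x_{i+1}=x_i^{\,b_{i+1}}y_i,\qquad y_{i+1}=x_i^{-1}.
\end{equation}
The lines $\{y_i=0\}$ and $\{x_{i+1}=0\}$ glue to a projective line $C_{i+1}$, and the $C_i$ form an infinite chain. The function $x_{i+1}$ defines a section of the conormal bundle of $C_{i+1}$ that generates it in the $(i+1)$-st chart and vanishes to order $b_{i+1}$ at the origin of the $i$-th chart, so $C_{i+1}^2=-b_{i+1}$. For $m\in M$ the recurrence gives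
\[
x_{i+1}^{m_{i+1}}y_{i+1}^{m_{i+2}}=x_i^{\,b_{i+1}m_{i+1}-m_{i+2}}\,y_i^{m_{i+1}}=x_i^{m_i}y_i^{m_{i+1}},
\]
so the monomial $s_m=x_i^{m_i}y_i^{m_{i+1}}$ does not depend on $i$. It has order $m_i$ along $C_i$, and it is regular in all charts exactly when $m\in S$. The substitution $x_i\mapsto x_{i+n}$, $y_i\mapsto y_{i+n}$ respects \eqref{eq:glue} and sends $s_m$ to $s_{\gamma m}$. So $k[[S]]$ is the expected ring of functions on the formal neighborhood of the chain, and $R_k$ is the expected ring of functions on its quotient by the shift.

To compare a given cusp with this model we have three tasks. First, unroll the formal neighborhood of $E$ in $Y$ to a formal neighborhood of an infinite chain $C$ with a deck transformation $\gamma$. Second, find coordinates $x_i,y_i$ along $C$ for which \eqref{eq:glue} holds exactly. This is possible because the cohomology that could obstruct it vanishes on a chain. Third, arrange that $\gamma$ carries $x_0,y_0$ to $x_n,y_n$ exactly and not just up to units. Here the cycle makes itself felt, and here negativity of $E^2$ is used.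

Let us carry out the third task for $n=1$. Write $b=b_0$, $d=d_0=b-2$, let $I$ be the ideal of $C$, and let $\gamma_*$ be the action on functions. Suppose that coordinates satisfying \eqref{eq:glue} have been found, and that $\gamma_*x_0$ and $\gamma_*y_0$ are $x_1$ and $y_1$ times global units. A global function is constant along $C$, so
\[
\gamma_*x_0=\alpha(1+u)\,x_1,\qquad\gamma_*y_0=\beta(1+v)\,y_1
\]
with $\alpha,\beta\in k^*$ and $u,v$ global sections of $I$. We may multiply $x_0$ and $y_0$ by global units and redefine all other coordinates by \eqref{eq:glue}.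

\emph{Constants.} Replace $x_0,y_0$ by $\kappa x_0,\mu y_0$ with $\kappa,\mu\in k^*$. Then $x_1,y_1$ become $\kappa^b\mu\,x_1$ and $\kappa^{-1}y_1$, so $\alpha$ and $\beta$ become $1$ if and only if $\kappa\alpha=\kappa^b\mu$ and $\mu\beta=\kappa^{-1}$. Eliminating $\mu$ leaves $\kappa^{d}=\alpha\beta$. This is solvable because $d>0$ and $k$ is algebraically closed. For $d=0$ the product $\alpha\beta$ could not be changed: then $x_1y_1=x_0y_0$ generates $I$ everywhere, $\gamma_*$ multiplies its class in $I/I^2$ by $\alpha\beta$, and $\alpha\beta$ is the gluing parameter of the conormal bundle of the nodal curve, a line bundle of degree zero.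

\emph{First-order terms.} Let $\alpha=\beta=1$ and replace $x_0,y_0$ by $(1+a)x_0$, $(1+a')y_0$ with $a,a'$ global sections of $I$. Modulo $I^2$ the unit factors of $x_1$ and $y_1$ are $1+ba+a'$ and $1-a$, so $u$ and $v$ are removed to first order if and only if $\gamma_*a+u=ba+a'$ and $\gamma_*a'+v=-a$ in $H^0(C,I/I^2)$. Eliminating $a$ leaves
\[
(1-b\gamma_*+\gamma_*^2)\,a'=w,\qquad w=u+bv-\gamma_*v.
\]
The operator $T=b\gamma_*-\gamma_*^2$ moves supports to the right. If $w$ vanishes on $C_i$ for all $i<0$, the geometric series $a'=\sum_{j\ge0}T^jw$ is finite on each component and solves the equation. If $w$ vanishes on $C_i$ for all $i>0$, write the operator as $\gamma_*^2(1-b\gamma_*^{-1}+\gamma_*^{-2})$ and expand in $\gamma_*^{-1}$. A general $w$ is a sum of two sections of these kinds: $I/I^2$ has degree $d\ge1$ on $C_0$, so it has a section on $C_0$ that vanishes at the left node and agrees with $w$ at the right node, and we can cut $w$ there. The same argument applies to $I^r/I^{r+1}$ for every $r\ge1$, and the successive corrections converge.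

\section{Unrolling the cycle}\label{sec:cover}

\subsection*{Functions near $E$}
Let $\mathcal I\subset\mathcal O_Y$ be the ideal of $E$ and let $Y_r\subset Y$ be the closed subscheme defined by $\mathcal I^{r+1}$, so $Y_0=E$. For a proper morphism $\rho$, the theorem on formal functions identifies the completion of $\rho_*\mathcal O_Y$ at $P$ with the inverse limit of the rings of functions on the subschemes defined by $\mathfrak m_P^s\mathcal O_Y$. Here $\rho_*\mathcal O_Y=\mathcal O_X$, because $\rho$ is proper and birational and $X$ is normal, and the powers of $\mathcal I$ are cofinal with those of $\mathfrak m_P\mathcal O_Y$, because the two ideals define the same closed set. Hence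
\begin{equation}\label{eq:formal}
\widehat{\mathcal O}_{X,P}=\varprojlim_rH^0(Y_r,\mathcal O).
\end{equation}

\subsection*{The chain}
The normalization sequence $0\to\mathcal O_E\to\nu_*\mathcal O\to\bigoplus_ik(q_i)\to0$ gives an exact sequence $0\to k\to k^n\to k^n\to H^1(E,\mathcal O_E)\to0$, so $H^1(E,\mathcal O_E)\cong k$: walking once around the cycle imposes a closing condition. We remove it by passing to an infinite cover.

For $i\in\mathbb Z$ let $C_i\cong\mathbb P^1$ be a copy of the normalization of $E_{i\bmod n}$, with its map $\nu_i\colon C_i\to E$. Two points of $C_i$ lie over nodes of $E$. For $n\ge2$ call the one over $q_{i-1}$ the left point $l_i$ and the one over $q_i$ the right point $r_i$. For $n=1$ choose one of the two preimages of $q_0$ as left and the other as right, the same choice for all $i$. In every case $r_i$ and $l_{i+1}$ are the two points of the normalization of $E$ over $q_{i\bmod n}$. Let $U_i$ be the spectrum of the ring of pairs $(f,g)\in\mathcal O(C_i\setminus l_i)\times\mathcal O(C_{i+1}\setminus r_{i+1})$ with $f(r_i)=g(l_{i+1})$. Thus $U_i\cong\operatorname{Spec}k[u,v]/(uv)$,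 and we call its node $\tilde q_i$. Glue $U_i$ to $U_{i+1}$ along $C_{i+1}\setminus\{l_{i+1},r_{i+1}\}$. The result is a connected scheme $C=\bigcup_iC_i$, locally of finite type over $k$, with affine open cover
\[
U_i=(C_i\cup C_{i+1})\setminus\{\tilde q_{i-1},\tilde q_{i+1}\},\qquad U_i\cap U_{i+1}=C_{i+1}\setminus\{\tilde q_i,\tilde q_{i+1}\},
\]
and $U_i\cap U_j=\emptyset$ for $|i-j|\ge2$. It is separated: the intersection $U_i\cap U_{i+1}=\operatorname{Spec}k[z^{\pm1}]$ is affine and its ring is generated by $z$, which comes from $U_i$, and $z^{-1}$, which comes from $U_{i+1}$.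

The maps $\nu_i$ glue to a surjective morphism $\pi\colon C\to E$. Indeed, if $W$ is an affine neighborhood of $q_{i\bmod n}$ in $E$, a function on $W$ pulls back under $\nu_i,\nu_{i+1}$ to a pair of functions with equal values at $r_i$ and $l_{i+1}$, that is, to a function on a neighborhood of $\tilde q_i$, and this ring map defines $\pi$ there. A morphism of schemes locally of finite type over $k$ is \'etale if it induces isomorphisms of completed local rings at all closed points. For $\pi$ this holds away from the nodes, where $\pi$ is a local isomorphism. At a node, completing the normalization sequences of $E$ and of $C$ identifies both completed local rings with the ring of pairs in $\widehat{\mathcal O}_{C_i,r_i}\times\widehat{\mathcal O}_{C_{i+1},l_{i+1}}$ with equal values. So $\pi$ is \'etale.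

The identity maps $C_i\to C_{i+n}$ respect left and right points and define an automorphism $\gamma$ of $C$ with $\pi\gamma=\pi$. The fiber of $\pi$ over a smooth closed point of $E$ on $E_j$ has one point on each $C_i$ with $i\equiv j\bmod n$, and the fiber over $q_j$ consists of the $\tilde q_i$ with $i\equiv j\bmod n$. So $\gamma^{\mathbb Z}$ acts simply transitively on the fibers over closed points. In scheme-theoretic form:
\begin{equation}\label{eq:torsor}
C\times_EC=\coprod_{j\in\mathbb Z}\operatorname{graph}(\gamma^j).
\end{equation}
To see this, note that each graph is a section of $\mathrm{pr}_1\colon C\times_EC\to C$, which is \'etale and separated, so each graph is open and closed. Two different graphs have no closed point in common and all graphs together contain every closed point. Since a nonempty closed subset of a scheme locally of finite type over $k$ contains a closed point, the graphs are disjoint and cover.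

\subsection*{The formal neighborhood of the chain}
The cover must be extended from $E$ to the thickenings $Y_r$. By topological invariance of \'etale morphisms (EGA IV 18.1.2), base change along $E\hookrightarrow Y_r$ is an equivalence from the category of \'etale $Y_r$-schemes to the category of \'etale $E$-schemes; no quasi-compactness is required. So $\pi$ extends to an \'etale surjection $Z_r\to Y_r$ with $Z_0=C$ and $Z_r=Z_{r+1}\times_{Y_{r+1}}Y_r$, the automorphism $\gamma$ extends uniquely and compatibly, and \eqref{eq:torsor} extends to $Z_r\times_{Y_r}Z_r=\coprod_jZ_r$, with the second projection equal to $\gamma^j$ on the $j$-th piece. The structure sheaf is a sheaf for the \'etale topology, so a function on $Z_r$ descends to $Y_r$, uniquely, if and only if its two pullbacks to $Z_r\times_{Y_r}Z_r$ agree. This says $H^0(Y_r,\mathcal O)=H^0(Z_r,\mathcal O)^\gamma$.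

Let $\mathfrak Z$ be the formal scheme with underlying space $C$ and structure sheaf $\mathcal O=\varprojlim_r\mathcal O_{Z_r}$, and let $I=\ker(\mathcal O\to\mathcal O_C)$. We use the following standard facts on locally Noetherian formal schemes. Let $U\subset C$ be an affine open set and $B=\mathcal O(U)$. Then $B$ is Noetherian and $I(U)$-adically complete, $B/I(U)^{r+1}=\mathcal O_{Z_r}(U)$, and $I(U)$ lies in every maximal ideal of $B$, so that maximal ideals of $B$ correspond to closed points of $U$. Taking sections is an exact equivalence from coherent sheaves on $\mathfrak Z|_U$ to finitely generated $B$-modules. Every coherent sheaf $\mathcal F$ satisfies $\mathcal F=\varprojlim_r\mathcal F/I^{r}\mathcal F$, and therefore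
\begin{equation}\label{eq:limit}
H^0(\mathfrak Z,\mathcal F)=\varprojlim_rH^0(C,\mathcal F/I^{r}\mathcal F).
\end{equation}
Inverse limits commute with taking invariants, so \eqref{eq:formal} and \eqref{eq:limit} give an isomorphism of $k$-algebras
\begin{equation}\label{eq:invariants}
\widehat{\mathcal O}_{X,P}=H^0(\mathfrak Z,\mathcal O)^\gamma.
\end{equation}
It remains to compute $H^0(\mathfrak Z,\mathcal O)$ with its $\gamma$-action.

\subsection*{The components as divisors}
Let $J_i\subset\mathcal O$ be the ideal of $C_i$. For $n=1$ these ideals are not pulled back from $Y$, so we study them on $\mathfrak Z$ directly.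

\begin{lemma}\label{lem:J}
Each $J_i$ is an invertible sheaf, $I=\prod_iJ_i$ (a locally finite product), and
\[
\deg I|_{C_i}=d_i,\qquad \deg J_i|_{C_i}=b_i,\qquad \deg J_{i\pm1}|_{C_i}=-1.
\]
More precisely, the map $J_{i+1}|_{C_i}\to\mathcal O_{C_i}$ is injective with image the ideal of $\tilde q_i$, and $J_{i-1}|_{C_i}\to\mathcal O_{C_i}$ is injective with image the ideal of $\tilde q_{i-1}$.
\end{lemma}

\begin{proof}
Let $U$ and $B$ be as above, $\mathfrak n\subset B$ the maximal ideal of a closed point $z$, and $\widehat B_{\mathfrak n}$ the completion. Since $Z_r\to Y_r$ is \'etale and all closed points have residue field $k$, we have $\widehat B_{\mathfrak n}=\varprojlim_r\widehat{\mathcal O}_{Z_r,z}=\varprojlim_r\widehat{\mathcal O}_{Y_r,\pi(z)}=\widehat{\mathcal O}_{Y,\pi(z)}$, a power series ring in two variables, and $J_j\widehat B_{\mathfrak n}$ is the kernel of the map to $\widehat{\mathcal O}_{C_j,z}$. At $z=\tilde q_i$ the quotient by $I$ is $k[[u,v]]/(uv)$. Lifts $x,y$ of $u,v$ generate the maximal ideal modulo its square, because both rings have embedding dimension two, so $\widehat B_{\mathfrak n}=k[[x,y]]$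 and $I\widehat B_{\mathfrak n}=(xy)$. The two branches are cut out by $x$ and $y$; name them so that $J_i\widehat B_{\mathfrak n}=(x)$ and $J_{i+1}\widehat B_{\mathfrak n}=(y)$. All other $J_j$ are the unit ideal at $z$. At a smooth point of $C$ on $C_i$, we have $I\widehat B_{\mathfrak n}=J_i\widehat B_{\mathfrak n}=(x)$ for a coordinate $x$. Since $B_{\mathfrak n}\to\widehat B_{\mathfrak n}$ is faithfully flat, $J_jB_{\mathfrak n}$ is free of rank one and the inclusion $\prod_jJ_j\subset I$ is an equality at $\mathfrak n$. This holds for every maximal ideal of $B$, which proves the first two claims.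

By flatness of $Z_1\to Y_1$, the sheaf $I/I^2$ is the pullback of $\mathcal I/\mathcal I^2=\mathcal O_Y(-E)|_E$. So $I|_{C_i}=\nu_i^*\mathcal O_Y(-E)$ has degree $-E\cdot E_i=d_i$. At $\tilde q_i$ the generator $y$ of $J_{i+1}$ restricts to a uniformizer on the branch $x=0$, and $J_{i+1}=\mathcal O$ at the other points of $C_i$; this gives the statement on $J_{i+1}|_{C_i}$, and $J_{i-1}|_{C_i}$ is the same computation at $\tilde q_{i-1}$ with the branches exchanged. Near $C_i$ we have $I=J_{i-1}J_iJ_{i+1}\cong J_{i-1}\otimes J_i\otimes J_{i+1}$, so $\deg J_i|_{C_i}=d_i+2=b_i$.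
\end{proof}

Monomials may have negative order along some $C_i$, so we need functions with poles along $C$. Call an affine open set $U\subset C$ \emph{small} if every $J_i(U)$ is principal, say generated by $\xi_i$, with $\xi_i=1$ for the $C_i$ that miss $U$. Small open sets form a basis of the topology. On such $U$ the element $t=\prod_i\xi_i$ generates $I(U)$ and is a nonzerodivisor, and we put $\mathcal K(U)=\mathcal O(U)[1/t]$, which does not depend on the choice of generators. This is a sheaf on the basis: a small $U$ is quasi-compact, so sections on a cover of $U$ may be taken on a finite cover with a common denominator $t^r$, and multiplying by $t^r$ reduces gluing to gluing in $\mathcal O$. We obtain a sheaf of rings $\mathcal K\supset\mathcal O$ in which each $\xi_i$ is invertible. For $m\in M$ let $L_m\subset\mathcal K$ be the $\mathcal O$-submodule generated on each small open set by $\prod_i\xi_i^{m_i}$. It is a line bundle, and $L_mL_{m'}=L_{m+m'}$ inside $\mathcal K$. On an open set $V$ such that $m_i\ge0$ for all $C_i$ meeting $V$, the sheaf $L_m|_V$ is the ideal $\prod_iJ_i^{m_i}\subset\mathcal O$.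 Near $C_i$, multiplication gives $L_m\cong J_{i-1}^{\otimes m_{i-1}}\otimes J_i^{\otimes m_i}\otimes J_{i+1}^{\otimes m_{i+1}}$, so Lemma~\ref{lem:J} yields
\begin{equation}\label{eq:degzero}
\deg L_m|_{C_i}=b_im_i-m_{i-1}-m_{i+1}=0 .
\end{equation}
This is the reason for the definition of $M$.

Finally, let $g$ be a $k$-automorphism of $\mathfrak Z$, and write $g(C_i)=C_{g(i)}$. Let $g_*f=f\circ g^{-1}$ denote transport of functions. Then $g_*J_i=J_{g(i)}$ and $g_*I=I$, and $g_*$ extends to $\mathcal K$. For $g=\gamma$ we get $\gamma_*J_i=J_{i+n}$, hence $\gamma_*L_m=L_{\gamma m}$.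

\section{Equivariant monomials}\label{sec:monomials}

A \emph{system of monomials} is a family $(s_m)_{m\in M}$ of global sections of $\mathcal K$ such that $s_m$ generates $L_m$ everywhere and $s_ms_{m'}=s_{m+m'}$. We show that a system exists and that it can be chosen compatible with $\gamma$.

\subsection*{Cohomology of the chain}
For a line bundle $Q$ on $C$, let $\nu\colon\coprod_iC_i\to C$ be the normalization. The sequence
\begin{equation}\label{eq:norm}
0\to Q\to\nu_*\nu^*Q\to\prod_iQ(\tilde q_i)\to0,
\end{equation}
where $Q(\tilde q_i)$ is the fiber and the last map takes the difference of the values on the two branches, shows that a global section of $Q$ is a family of sections on the $C_i$ that agree at the nodes.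

\begin{lemma}\label{lem:H1}
Let $Q$ be a line bundle on $C$ with $e_i=\deg Q|_{C_i}\ge0$ for all $i$. Then $H^1(C,Q)=0$. If all $e_i$ are zero, then $Q$ is trivial.
\end{lemma}

\begin{proof}
Since $\nu$ is finite, $H^1(C,\nu_*\nu^*Q)=\prod_iH^1(\mathbb P^1,\mathcal O(e_i))=0$. By \eqref{eq:norm} it suffices to find sections on the $C_i$ with prescribed differences at all nodes. Take zero on $C_0$. For $i=1,2,\dots$ in turn, the prescribed difference at $\tilde q_{i-1}$ dictates the value there of the section on $C_i$, and a section with this value exists because $\mathcal O(e_i)$ is generated by global sections. For $i=-1,-2,\dots$ use the node $\tilde q_i$ in place of $\tilde q_{i-1}$. Each component receives only one condition, because the chain does not close up. If all $e_i$ vanish, start with a nowhere vanishing section on $C_0$ and prescribe differences zero; each new section has a nonzero value at one point of $C_i$, so it vanishes nowhere.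
\end{proof}

\begin{lemma}\label{lem:lift}
Let $L$ be a line bundle on $\mathfrak Z$ with $\deg L|_{C_i}\ge0$ for all $i$. Then $H^0(\mathfrak Z,L)\to H^0(C,L/IL)$ is surjective.
\end{lemma}

\begin{proof}
The kernel of $L/I^{s+1}L\to L/I^sL$ is the line bundle $(I^{\otimes s}\otimes L)|_C$, whose degree on $C_i$ is $sd_i+\deg L|_{C_i}\ge0$ by Lemma~\ref{lem:comb}(a). Its $H^1$ vanishes, so $H^0(C,L/I^{s+1}L)\to H^0(C,L/I^sL)$ is onto for all $s\ge1$. Lift a section step by step and use \eqref{eq:limit}.
\end{proof}

\begin{proposition}\label{prop:exist}
A system of monomials exists.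
\end{proposition}

\begin{proof}
Let $e,e'$ be a basis of $M$. By \eqref{eq:degzero} and Lemma~\ref{lem:H1}, $L_e/IL_e$ has a generator, and by Lemma~\ref{lem:lift} it lifts to a section $s_e$ of $L_e$. On an affine open set, $I$ lies in every maximal ideal, so $s_e$ generates $L_e$ by Nakayama's lemma. Locally $s_e$ is a unit of $\mathcal O$ times $\prod_i\xi_i^{e_i}$, so it is invertible in $\mathcal K$. Choose $s_{e'}$ in the same way and put $s_{ae+a'e'}=s_e^{\,a}s_{e'}^{\,a'}$.
\end{proof}

\subsection*{The group of units}
Let $G=H^0(\mathfrak Z,\mathcal O)^*$. Two generators of $L_m$ differ by an element of $G$, so the systems of monomials are the families $(t(m)s_m)$ with $t\in\operatorname{Hom}(M,G)$ and $(s_m)$ a fixed system. To choose a good $t$ we filter $G$.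

The ideal $H^0(\mathfrak Z,I^r)$ is the kernel of $H^0(\mathfrak Z,\mathcal O)\to H^0(C,\mathcal O/I^r)$. By \eqref{eq:limit}, the ring $H^0(\mathfrak Z,\mathcal O)$ is separated and complete for the filtration by these ideals: the images of a Cauchy sequence in $H^0(C,\mathcal O/I^r)$ stabilize and are compatible in $r$. For $r\ge1$ put $G_r=1+H^0(\mathfrak Z,I^r)$. It is a subgroup of $G$, since $(1+u)^{-1}=\sum_j(-u)^j$ converges. A function on $C$ is constant on each $C_i$, hence constant, so $H^0(C,\mathcal O_C)=k$ and $G=k^*\times G_1$. The map $1+u\mapsto u\bmod I^{r+1}$ is a homomorphism $G_r\to H^0(C,I^r/I^{r+1})$, because $uu'\in I^{2r}\subset I^{r+1}$. Its kernel is $G_{r+1}$, and it is onto by Lemma~\ref{lem:lift} applied to $L=I^r$. Since $M$ is free, we obtain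
\begin{equation}\label{eq:graded}
\operatorname{Hom}(M,G_r)/\operatorname{Hom}(M,G_{r+1})\cong V_r:=\operatorname{Hom}\bigl(M,H^0(C,I^r/I^{r+1})\bigr)\qquad(r\ge1).
\end{equation}
If $t_r\in\operatorname{Hom}(M,G_r)$ for $r\ge1$, the products $\prod_rt_r(m)$ converge and define an element of $\operatorname{Hom}(M,G_1)$. The shift acts on $\operatorname{Hom}(M,G)$ and on $V_r$ by $(\gamma\cdot t)(m)=\gamma_*(t(\gamma^{-1}m))$. Because $\gamma_*$ is $k$-linear and preserves $I$, this action respects the decomposition $G=k^*\times G_1$, the filtration, the isomorphisms \eqref{eq:graded} and infinite products.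

The next lemma is the cutting argument of Section~\ref{sec:model}. It is the main use of a component with $d_i>0$.

\begin{lemma}\label{lem:cut}
For $r\ge1$ the map $1-\gamma$ is surjective on $V_r$.
\end{lemma}

\begin{proof}
Put $Q=I^r/I^{r+1}$. Say that $w\in V_r$ vanishes on $C_i$ if $w(m)|_{C_i}=0$ for all $m$. If $w$ vanishes on $C_i$, then $\gamma\cdot w$ vanishes on $C_{i+n}$. Choose $i_0$ with $d_{i_0}>0$ and let $w\in V_r$. For $e$ in a basis of $M$, define $w_+(e)$ to be $w(e)$ on $C_i$ for $i>i_0$, zero on $C_i$ for $i<i_0$, and on $C_{i_0}$ a section of $Q$ with value $0$ at $\tilde q_{i_0-1}$ and value $w(e)(\tilde q_{i_0})$ at $\tilde q_{i_0}$. Such a section exists because $\deg Q|_{C_{i_0}}=rd_{i_0}\ge1$, so sections take arbitrary values at two points. Extend $w_+$ additively and put $w_-=w-w_+$. Then $\gamma^j\cdot w_+$ vanishes on $C_i$ for $i<i_0+jn$, and $\gamma^{-j}\cdot w_-$ vanishes on $C_i$ for $i>i_0-jn$. So the sums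
\[
h_+=\sum_{j\ge0}\gamma^j\cdot w_+,\qquad h_-=-\sum_{j\ge1}\gamma^{-j}\cdot w_-
\]
are finite on each component and define elements of $V_r$. They telescope: $(1-\gamma)h_+=w_+$, and $(1-\gamma)h_-=-\sum_{j\ge1}\gamma^{-j}\cdot w_-+\sum_{j\ge0}\gamma^{-j}\cdot w_-=w_-$. Hence $w=(1-\gamma)(h_++h_-)$.
\end{proof}

On the constants $k^*$ there is nothing to cut, since a constant function that vanishes on one component is zero. Here Lemma~\ref{lem:comb}(d) takes over.

\begin{proposition}\label{prop:equivariant}
There is a system of monomials with $\gamma_*s_m=s_{\gamma m}$ for all $m\in M$.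
\end{proposition}

\begin{proof}
Let $(s_m)$ be any system. Since $\gamma_*s_m$ generates $L_{\gamma m}$, we can write $\gamma_*s_m=c(\gamma m)s_{\gamma m}$ with $c(\gamma m)\in G$, and $c\in\operatorname{Hom}(M,G)$ because both sides are multiplicative in $m$. For $t\in\operatorname{Hom}(M,G)$,
\[
\gamma_*\bigl(t(m)s_m\bigr)=(\gamma\cdot t)(\gamma m)\;c(\gamma m)\;t(\gamma m)^{-1}\cdot t(\gamma m)s_{\gamma m},
\]
so passing to the system $(t(m)s_m)$ replaces $c$ by $c\,(\gamma\cdot t)\,t^{-1}$. We need $t$ with $c\,(\gamma\cdot t)\,t^{-1}=1$.

Let $c_0\in\operatorname{Hom}(M,k^*)$ be the $k^*$-component of $c$. For $t_0\in\operatorname{Hom}(M,k^*)$ we have $t_0\,(\gamma\cdot t_0)^{-1}=t_0\circ\varphi$ with $\varphi=1-\gamma^{-1}$. By Lemma~\ref{lem:comb}(d), $\delta=\det\varphi$ is a nonzero integer, and the adjugate $\varphi'$ of $\varphi$ satisfies $\varphi'\varphi=\delta$. Since $k$ is algebraically closed, $x\mapsto x^\delta$ is onto on $k^*$, also when $p\mid\delta$. Taking roots on a basis of $M$, we find $\eta\in\operatorname{Hom}(M,k^*)$ with $\eta^\delta=c_0$. Then $t_0=\eta\circ\varphi'$ satisfies $t_0\circ\varphi=c_0$,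 so $c_1=c\,(\gamma\cdot t_0)\,t_0^{-1}$ lies in $\operatorname{Hom}(M,G_1)$.

Suppose that $c_r\in\operatorname{Hom}(M,G_r)$ is given, $r\ge1$. By Lemma~\ref{lem:cut} its image in $V_r$ is $h-\gamma\cdot h$ for some $h$. Lift $h$ to $t_r\in\operatorname{Hom}(M,G_r)$ by \eqref{eq:graded}. Then $c_{r+1}=c_r\,(\gamma\cdot t_r)\,t_r^{-1}$ lies in $\operatorname{Hom}(M,G_{r+1})$. The product $t=\prod_{r\ge0}t_r$ converges, and $c\,(\gamma\cdot t)\,t^{-1}$ lies in $\operatorname{Hom}(M,G_r)$ for every $r$, so it equals $1$.
\end{proof}

\section{Expansion in monomials}\label{sec:expand}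

Let $(s_m)$ be any system of monomials. For $m\in S$ the section $s_m$ is a function on $\mathfrak Z$, and on $U_i$ it generates $J_i^{m_i}J_{i+1}^{m_{i+1}}\subset I^{\min(m_i,m_{i+1})}$. By Lemma~\ref{lem:comb}(c), for each $r$ only finitely many $m\in S$ have $\min(m_i,m_{i+1})<r$. So every series $\sum_{m\in S}a_ms_m$ with $a_m\in k$ converges $I$-adically on each $U_i$ and defines a global function.

\begin{proposition}\label{prop:expand}
For every system of monomials, the map $\Theta\colon k[[S]]\to H^0(\mathfrak Z,\mathcal O)$, $\sum a_m\chi^m\mapsto\sum a_ms_m$, is an isomorphism of $k$-algebras. Every $k$-automorphism $g$ of $\mathfrak Z$ acts termwise: $g_*(\sum a_ms_m)=\sum a_m\,g_*s_m$.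
\end{proposition}

\begin{proof}
We compute the rings of the charts $U_i$ and of their overlaps with the following observation. Let $U$ be an affine open set, $B=\mathcal O(U)$, and $t$ a generator of $I(U)$. Let $A\to B$ be a $k$-algebra map and $\theta\in A$ a nonzerodivisor that maps to $t$, such that $A/\theta A\to B/tB$ is bijective. Multiplication by $\theta^r$ and by $t^r$ identifies $\theta^rA/\theta^{r+1}A\to t^rB/t^{r+1}B$ with $A/\theta A\to B/tB$. By induction $A/\theta^rA\cong B/t^rB$ for all $r$, and so $B=\varprojlim_rA/\theta^rA$.

\emph{The chart $U_i$.} Let $x=s_e$ and $y=s_{e'}$, where $e,e'\in M$ have $(e_i,e_{i+1})=(1,0)$ and $(e'_i,e'_{i+1})=(0,1)$. Every $m\in M$ equals $m_ie+m_{i+1}e'$, so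
\begin{equation}\label{eq:xy}
s_m=x^{m_i}y^{m_{i+1}}\quad\text{in }H^0(C,\mathcal K).
\end{equation}
On $U_i$, which meets only $C_i$ and $C_{i+1}$, the sections $x$ and $y$ are functions that generate $J_i$ and $J_{i+1}$, and $xy$ generates $I$. By Lemma~\ref{lem:J}, the restriction of $x$ to $C_{i+1}\setminus\tilde q_{i+1}\cong\mathbb A^1$ generates the ideal of $\tilde q_i$. A generator of the ideal $(u)\subset k[u]$ is a constant multiple of $u$, so $x$ is a coordinate on this line, and $x$ vanishes on $C_i$. In the same way $y$ is a coordinate on $C_i\setminus\tilde q_{i-1}$ vanishing at $\tilde q_i$, and $y$ vanishes on $C_{i+1}$. Hence the map from the polynomial ring induces $k[x,y]/(xy)\cong\mathcal O_C(U_i)$, and the observation gives $\mathcal O(U_i)=\varprojlim_rk[x,y]/(xy)^r$. The monomials $x^ay^{a'}$ with $\min(a,a')<r$ are a basis of $k[x,y]/(xy)^r$. With \eqref{eq:xy} we conclude: every function on $U_i$ is uniquely a series $\sum a_ms_m$ over the $m\in M$ with $m_i,m_{i+1}\ge0$, such that for each $r$ only finitely many $m$ with $\min(m_i,m_{i+1})<r$ have $a_m\ne0$.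

\emph{The overlap $T=U_i\cap U_{i+1}$.} This set meets only $C_{i+1}$. On it $x$ is a unit, $\mathcal O_C(T)=k[x^{\pm1}]$, and $y$ generates $J_{i+1}=I$. The observation gives $\mathcal O(T)=\varprojlim_rk[x^{\pm1},y]/(y^r)$. So every function on $T$ is uniquely a series $\sum a_ms_m$ over the $m\in M$ with $m_{i+1}\ge0$, such that for each $r$ only finitely many $m$ with $m_{i+1}<r$ have $a_m\neq0$. The restriction maps from $U_i$ and from $U_{i+1}$ to $T$ carry $I^r$ into $I^r$ and send $s_m$ to $s_m$, so they preserve coefficients.

\emph{Global functions.} Let $f\in H^0(\mathfrak Z,\mathcal O)$, and let $(a^{(i)}_m)_{m\in M}$ be its coefficients on $U_i$, extended by zero. Uniqueness on $U_i\cap U_{i+1}$ gives $a^{(i)}_m=a_m^{(i+1)}$ for $m_{i+1}\ge0$, and both sides are zero for $m_{i+1}<0$. So there is one family $(a_m)$, and $a_m\ne0$ forces $m_i\ge0$ for all $i$, that is, $m\in S$. Thus $\Theta$ is onto, and it is injective by uniqueness on $U_0$.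

\emph{Products.} Fix $i$ and $r$. The series in $k[[S]]$ supported on the $m$ with $\min(m_i,m_{i+1})\ge r$ form an ideal $\mathfrak b$, every series is a finite sum modulo $\mathfrak b$, and $\Theta(\mathfrak b)|_{U_i}\subset I^r$. On finite sums $\Theta$ is multiplicative because $s_ms_{m'}=s_{m+m'}$ and $s_0=1$. So $\Theta(ff')\equiv\Theta(f)\Theta(f')\bmod I^r$ on $U_i$ for all $i$ and $r$.

\emph{Automorphisms.} The map $g_*$ is $k$-linear and induces $\mathcal O(U)\to\mathcal O(gU)$ with $g_*I^r=I^r$, so it commutes with $I$-adically convergent sums.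
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ring}]
Take the system of Proposition~\ref{prop:equivariant}. By Proposition~\ref{prop:expand}, $\gamma_*(\sum a_ms_m)=\sum a_ms_{\gamma m}$, so $\Theta$ is $\gamma$-equivariant. With \eqref{eq:invariants} we get $\widehat{\mathcal O}_{X,P}=H^0(\mathfrak Z,\mathcal O)^\gamma\cong k[[S]]^\gamma=R_k$.
\end{proof}

By Section~\ref{sec:series}, Theorems~\ref{thm:lift} and~\ref{thm:more}(2) are now proved as well.

\section{Formal type and finite quotients}\label{sec:quot}

Both remaining statements need the fact that $E$ and its thickenings can be recovered from $R=\widehat{\mathcal O}_{X,P}$. The ring $R$ is a two-dimensional complete local ring, and it is normal because $X$ is normal and excellent. We use the standard fact that a resolution of $\operatorname{Spec}R$ without exceptional $(-1)$-curves, that is, without exceptional $\mathbb P^1$ with normal bundle of degree $-1$, is unique up to a unique isomorphism over $\operatorname{Spec}R$.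

\begin{lemma}\label{lem:recover}
Let $(P\in X)$ and $(P'\in X')$ be cusps with completed local rings $R,R'$. Every $k$-isomorphism $\operatorname{Spec}R\to\operatorname{Spec}R'$ induces $k$-isomorphisms $Y_r\to Y'_r$ that are compatible in $r$, compatible with \eqref{eq:formal}, and compatible with composition.
\end{lemma}

\begin{proof}
Let $Y_R=Y\times_X\operatorname{Spec}R$. It is proper over $\operatorname{Spec}R$ and isomorphic to it away from the closed point, where $\operatorname{Spec}R$ is normal of dimension at most one, hence regular. Since $R/\mathfrak m_P^sR=\mathcal O_{X,P}/\mathfrak m_P^s$, the schemes $Y_R$ and $Y$ have the same thickenings of the fiber over $P$. So $E$ is the reduced closed fiber of $Y_R$, its $r$-th thickening in $Y_R$ is $Y_r$, and $Y_R$ and $Y$ have the same completed local rings at closed points of $E$. Therefore $Y_R$ is regular at these points and at their generizations. The conormal bundle of $E_i$ can be computed on $Y_1$, because the square of the ideal of $E_i$ contains $\mathcal I^2$; so $Y_R$ has no exceptional $(-1)$-curve. By uniqueness, an isomorphism $\operatorname{Spec}R\to\operatorname{Spec}R'$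 lifts uniquely to $Y_R\to Y'_{R'}$, compatibly with composition, and the lift maps $E$ to $E'$ and $Y_r$ to $Y_r'$. The isomorphism \eqref{eq:formal} is pullback of functions along $Y_r\to\operatorname{Spec}R$, which commutes with the lift.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
By Theorem~\ref{thm:ring}, $R\cong R_k$, and $R_k$ is built from the sequence $(b_i)$ alone. Rotating or reversing the sequence reindexes the elements of $M$ by $i\mapsto\pm i+\mathrm{const}$; this identifies the monoids $S$ and turns $\gamma$ into $\gamma^{\pm1}$, so the ring of invariants is unchanged. Conversely, by Lemma~\ref{lem:recover} a formal isomorphism of cusps induces an isomorphism $E\cong E'$ that identifies the conormal bundles $\mathcal I/\mathcal I^2$. It matches the components up to rotation and reversal, and it preserves the degrees $d_i$ and so the $b_i$.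
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
The ring $R^H$ is local because $R$ is local and integral over it. It is Noetherian because averaging over $H$ shows $\mathfrak bR\cap R^H=\mathfrak b$ for every ideal $\mathfrak b\subset R^H$. The plan is to write $R^H$ as the ring of invariants of a larger group $\Gamma$ acting on $\mathfrak Z$, and to make this action monomial up to constants.

\emph{Step 1: the group $\Gamma$.} Let $h\in H$ act on $\operatorname{Spec}R$ so that transport of functions $h_*$ is the given automorphism of $R$. By Lemma~\ref{lem:recover}, $H$ acts on all $Y_r$, compatibly with \eqref{eq:formal}. A \emph{lift} of $h$ is an automorphism $\tilde h$ of $C$ with $\pi\tilde h=h\pi$. Lifts exist. The automorphism $h$ of $E$ extends to the normalization of $E$ and permutes the points over the nodes. Choose $j$ with $\nu_j(C_j)=h(E_0)$ and let $C_0\to C_j$ be the induced isomorphism; it maps the two nodes on $C_0$ to the two nodes on $C_j$. Let $\tilde q$ be the image of $\tilde q_0$ and $C_{j'}$ the other component through $\tilde q$. Since $h$ maps the two branches of $E$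 at $q_0$ to the two branches at $h(q_0)=\pi(\tilde q)$, it induces an isomorphism $C_1\to C_{j'}$ with $\tilde q_0\mapsto\tilde q$, and the second node of $C_1$ goes to the second node of $C_{j'}$. Continue across $\tilde q_1,\tilde q_2,\dots$ and across $\tilde q_{-1},\tilde q_{-2},\dots$. Two lifts of $h$ differ by an automorphism of $C$ over $E$. Its graph is a section of $\mathrm{pr}_1$ in \eqref{eq:torsor}, and $C$ is connected, so it is some $\gamma^j$. The pairs $(h,\tilde h)$ therefore form a group $\Gamma$ in an extension
\[
1\to\gamma^{\mathbb Z}\to\Gamma\to H\to1 .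
\]
A lift $\tilde h$ is an isomorphism of \'etale $E$-schemes from $(C,h\pi)$ to $(C,\pi)$, so by topological invariance it extends uniquely to an automorphism of $Z_r$ over the automorphism $h$ of $Y_r$. By uniqueness, $\Gamma$ acts on $\mathfrak Z$ by $k$-automorphisms, and \eqref{eq:invariants} gives $R^H=H^0(\mathfrak Z,\mathcal O)^\Gamma$.

\emph{Step 2: the cocycle.} Each $g\in\Gamma$ permutes the components and preserves adjacency, so $g(i)=\pm i+\mathrm{const}$. It preserves $I$, so $d_{g(i)}=d_i$ and $b_{g(i)}=b_i$. For $m\in M$ define $gm$ by $(gm)_{g(i)}=m_i$. Since $g$ maps $\{i-1,i+1\}$ to $\{g(i)-1,g(i)+1\}$, the sequence $gm$ satisfies the recurrence. This is an action of $\Gamma$ on $M$ with $gS=S$ and $g_*L_m=L_{gm}$, and $\Gamma$ acts on $\operatorname{Hom}(M,G)=\operatorname{Hom}(M,k^*)\times\operatorname{Hom}(M,G_1)$ and on the $V_r$ by $(g\cdot t)(m)=g_*(t(g^{-1}m))$, respecting the two factors and \eqref{eq:graded}. Take a system of monomials and define $c_g\in\operatorname{Hom}(M,G)$ by $g_*s_m=c_g(gm)s_{gm}$. From $(gg')_*s_m=g_*\bigl(c_{g'}(g'm)s_{g'm}\bigr)=g_*(c_{g'}(g'm))\,c_g(gg'm)\,s_{gg'm}$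 we get the cocycle relation $c_{gg'}=c_g\,(g\cdot c_{g'})$. The computation in the proof of Proposition~\ref{prop:equivariant}, with $g$ in place of $\gamma$, shows that passing to $(t(m)s_m)$ replaces $c_g$ by $c_g\,(g\cdot t)\,t^{-1}$.

\emph{Step 3: removing the $G_1$-component.} We claim that every map $z\colon\Gamma\to V_r$ with $z_{gg'}=z_g+g\cdot z_{g'}$ has the form $z_g=w-g\cdot w$. By Lemma~\ref{lem:cut}, $z_\gamma=w_1-\gamma\cdot w_1$ for some $w_1$. Subtracting the cocycle $g\mapsto w_1-g\cdot w_1$, we may assume $z_\gamma=0$, and then the cocycle relation gives $z_{\gamma^j}=0$ for all $j$. Hence $z_{g\gamma^j}=z_g$, so $z_g$ depends only on the image of $g$ in $H$. Put $w=|H|^{-1}\sum_{h\in H}z_h$; this is where $p\nmid|H|$ is used. Summing $z_{gg'}=z_g+g\cdot z_{g'}$ over representatives $g'$ of the elements of $H$ gives $w=z_g+g\cdot w$, as claimed.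

The $G_1$-components of the $c_g$ form a cocycle. If they all lie in $\operatorname{Hom}(M,G_r)$, their images in $V_r$ have the form $w-g\cdot w$, and rescaling by a lift $t_r\in\operatorname{Hom}(M,G_r)$ of $w$ moves them into $\operatorname{Hom}(M,G_{r+1})$ without changing the $k^*$-components. Rescaling by $\prod_{r\ge1}t_r$ gives a system of monomials with $c_g\in\operatorname{Hom}(M,k^*)$ for all $g$. The cocycle relation now reads
\begin{equation}\label{eq:cocycle}
c_{gg'}(m)=c_g(m)\,c_{g'}(g^{-1}m).
\end{equation}
By Proposition~\ref{prop:expand}, $H^0(\mathfrak Z,\mathcal O)\cong k[[S]]$ with $g$ acting by $\sum a_m\chi^m\mapsto\sum a_mc_g(gm)\chi^{gm}$.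

\emph{Step 4: lifting the action.} The constants $c_g(m)$ need not be removed: their Teichm\"uller lifts are compatible with Frobenius. For $\Lambda=W_2(k)$ or $\Lambda=k$, with $[\,\cdot\,]$ the identity in the second case, let $g$ act on $\Lambda[[S]]$ by
\[
g\Bigl(\sum a_m\chi^m\Bigr)=\sum a_m\,[c_g(gm)]\,\chi^{gm}.
\]
This is a ring homomorphism because $m\mapsto gm$ is an automorphism of $S$ and $m\mapsto[c_g(gm)]$ is multiplicative, and it is an action of $\Gamma$ by \eqref{eq:cocycle}. The reduction $W_2(k)[[S]]\to k[[S]]$ is $\Gamma$-equivariant. Let $\widetilde F$ be the endomorphism $\Phi$ of Proposition~\ref{prop:frob} for $\Lambda=W_2(k)$, $\ell=p$, $\tau=\sigma$. Both $g$ and $\widetilde F$ act term by term, and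
\[
\widetilde F\bigl(g(a\chi^m)\bigr)=\sigma(a)\,[c_g(gm)]^p\,\chi^{pgm}=\sigma(a)\,[c_g(g(pm))]\,\chi^{g(pm)}=g\bigl(\widetilde F(a\chi^m)\bigr).
\]
So $\widetilde F$ preserves $\widetilde R=W_2(k)[[S]]^\Gamma$.

\emph{Step 5: the invariants.} A series $\sum a_m\chi^m$ is invariant if and only if $a_{gm}=a_m[c_g(gm)]$ for all $g$ and $m$. Fix $m\in S$ with stabilizer $\Gamma_m$. The coefficients on the orbit of $m$ are determined by $a_m$, and $([c_g(m)]-1)a_m=0$ for $g\in\Gamma_m$. If $c_g(m)\neq1$ for some $g\in\Gamma_m$, then $[c_g(m)]-1$ has nonzero image in the residue field $k$, so it is a unit and $a_m=0$. If $c_g(m)=1$ for all $g\in\Gamma_m$, then $a_m$ is arbitrary. Indeed, set $a_{gm}=a_m[c_g(gm)]$. This is well defined, since \eqref{eq:cocycle} gives $c_{gg'}(gm)=c_g(gm)c_{g'}(m)=c_g(gm)$ for $g'\in\Gamma_m$, and it is invariant, since $c_{gg'}(gg'm)=c_g(gg'm)\,c_{g'}(g'm)$ for all $g,g'$. Let $\Omega$ be a set of representatives of the orbits of the second kind; it does not depend on $\Lambda$. Then $\sum a_m\chi^m\mapsto(a_m)_{m\in\Omega}$ is an isomorphism of $\Lambda$-modules $\Lambda[[S]]^\Gamma\cong\prod_\Omega\Lambda$,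 compatible with reduction. So $\widetilde R$ is flat over $W_2(k)$ by \eqref{eq:flat}, and $\widetilde R/p\widetilde R=k[[S]]^\Gamma\cong R^H$. By Proposition~\ref{prop:frob}(a), $\widetilde F$ induces the $p$-th power map on $k[[S]]$, hence on its subring $\widetilde R/p\widetilde R$.
\end{proof}

\begin{remark}
For $H=1$ this argument proves Theorem~\ref{thm:lift} without Lemma~\ref{lem:comb}(d) and without extracting roots in $k^*$. These two ingredients serve only to remove the constants, which is what makes the ring in Theorem~\ref{thm:ring} depend on the sequence $(b_i)$ alone and be defined over $\mathbb Z$.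
\end{remark}

\begin{thebibliography}{9}

\bibitem{KT}
Tatsuro Kawakami and Teppei Takamatsu,
\emph{On Frobenius liftability of surface singularities},
arXiv:2402.08152 (2024).

\bibitem{Kollar}
Koll\'ar,
\emph{Singularities of the Minimal Model Program}.

\end{thebibliography}
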